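\title{Upper and lower growth of unimodular random trees without leaves}

\begin{abstract}
We show that the exponential growth rate of balls need not exist in a unimodular random rooted tree of bounded degree with no leaves and infinitely many ends. This answers a question of Abert, Fr\k{a}czyk and Hayes in the negative. With degrees in $\{2,3\}$ there is such a tree whose lower growth is at most $2^{1/4}$ and whose upper growth is at least $2^{1/3}$. We also determine how small the lower growth can be, given the upper growth and the degree bound $d$: if the upper growth is $(d-1)^{A}$, then the lower growth is at least $(d-1)^{\Phi(A)}$, where $\Phi(A)=\frac{A}{2(1-A)}$ for $A\le\frac12$ and $\Phi(A)=A$ for $A\ge\frac12$. The bound is attained for every upper growth in $(1,\sqrt{d-1})$.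
\end{abstract}

\section{Introduction}\label{sec:intro}

All graphs are connected and locally finite. A random rooted graph $(G,o)$ is \emph{unimodular} if it satisfies the Mass Transport Principle: for every measurable function $f(G,x,y)\ge0$ of doubly rooted graphs that is invariant under isomorphisms,
\begin{equation}\label{eq:mtp}
\mathbb E\sum_{x\in V(G)}f(G,o,x)=\mathbb E\sum_{x\in V(G)}f(G,x,o).
\end{equation}
One reads $f(G,x,y)$ as mass sent from $x$ to $y$; on average the root sends as much as it receives. A finite graph with a uniform root satisfies \eqref{eq:mtp}, because both sides equal $|V(G)|^{-1}\sum_{x,y}f(G,x,y)$. Unimodularity expresses the same property for infinite graphs: the root is a typical vertex.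

Let $B(o,n)$ be the ball of radius $n$ about $o$. The \emph{upper growth} and the \emph{lower growth} of $(G,o)$ are $\limsup_n|B(o,n)|^{1/n}$ and $\liminf_n|B(o,n)|^{1/n}$. They do not depend on the root, since $B(o,n)\subset B(o',n+\operatorname{dist}(o,o'))$. The \emph{growth exists} if they are almost surely equal.

Homogeneity forces the growth to exist. Suppose that the automorphism group of $G$ has finitely many orbits on vertices, so that every vertex is within some distance $c$ of every orbit. Then $M_n=\max_v|B(v,n)|$ satisfies $M_{n+n'}\le M_nM_{n'}$, so $M_n^{1/n}$ converges by Fekete's lemma, and $M_n\le|B(o,n+c)|\le M_{n+c}$. Without homogeneity nothing can be said. In the tree whose vertices at distance $n$ from the root have degree $3$ when $(2k)!\le n<(2k+1)!$ for some $k\ge1$ and degree $2$ otherwise, the upper growth is $2$ and the lower growth is $1$. Unimodularity is homogeneity on average, and it lies between these two cases. Tim\'ar constructed a unimodular random rooted tree of bounded degree, almost surely one-ended, whose growth does not exist. Abert, Fr\k{a}czyk and Hayes proved that the growth of a unimodular random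 rooted tree with degrees bounded by $d$ exists if the upper growth is almost surely greater than $\sqrt{d-1}$. The following question is posed in \cite{AFH}. Recall that the ends of a tree correspond to the rays (infinite paths without repeated vertices) that start at the root.

\begin{quote}
\emph{Let $(T,o)$ be a unimodular random rooted tree of bounded degree, with no leaves and with infinitely many ends almost surely. Does the growth of $(T,o)$ exist?}
\end{quote}

There is a reason to guess that it does. A one-ended tree has leaves, since in a tree without leaves every edge extends to a bi-infinite path. Without leaves the non-backtracking random walk runs forever, it is stationary, and the ergodic theorem gives it an average rate of branching (Lemma~\ref{lem:cone}). But the size of a sphere is an exponential moment of the branching along the walk, not an average, and it can be dominated by paths that the walk almost never takes. The answer is no.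

Fix an integer $d\ge3$. Throughout the paper
\[\beta=d-1,\qquad \log=\log_\beta ,\]
and we measure growth by the exponents
\[\overline\gamma(T)=\limsup_n\tfrac1n\log|B(o,n)|,\qquad \underline\gamma(T)=\liminf_n\tfrac1n\log|B(o,n)| ,\]
so that the upper and lower growth are $\beta^{\overline\gamma}$ and $\beta^{\underline\gamma}$. If all degrees are at most $d$, then $\overline\gamma\le1$.

\begin{theorem}\label{thm:construction}
Let $\kappa>0$, $A=\frac{\kappa}{1+2\kappa}$ and $B=\frac{\kappa}{2+2\kappa}<A$. There is a unimodular random rooted tree $(T,o)$ with all degrees in $[2,d]$ and with infinitely many ends almost surely, such that $\overline\gamma(T)\ge A$ and $\underline\gamma(T)\le B$ almost surely. In particular its growth does not exist.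
\end{theorem}

For $d=3$ and $\kappa=1$ the degrees lie in $\{2,3\}$, the lower growth is at most $2^{1/4}$ and the upper growth is at least $2^{1/3}$. The gap between $A$ and $B$ cannot be widened. Define
\[\Phi(A)=\frac{A}{2(1-A)}\quad\Big(0<A\le\frac12\Big),\qquad\Phi(A)=A\quad\Big(\frac12\le A\le1\Big).\]
The two formulas agree at $\frac12$. The function $\Phi$ is strictly increasing, it is $2$-Lipschitz because $\Phi'(A)=\frac1{2(1-A)^2}\le2$ on $(0,\frac12)$, and $A/2<\Phi(A)\le A$.

\begin{theorem}\label{thm:bound}
Let $(T,o)$ be a unimodular random rooted tree with degrees at most $d$, with no leaves and with infinitely many ends almost surely. Then almost surely $\overline\gamma(T)>0$ and $\underline\gamma(T)\ge\Phi(\overline\gamma(T))$.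
\end{theorem}

\begin{corollary}\label{cor:main}
Let $(T,o)$ be as in Theorem~\ref{thm:bound}.
\begin{enumerate}
\item[(i)] On the event that the upper growth is at least $\sqrt{d-1}$, the upper and lower growth are almost surely equal.
\item[(ii)] Almost surely the lower growth is greater than the square root of the upper growth. The exponent $\frac12$ is optimal, even for fixed $d$.
\item[(iii)] For every $\alpha$ with $1<\alpha<\sqrt{d-1}$ there is such a tree whose upper growth is exactly $\alpha$ and whose lower growth is exactly $\beta^{\Phi(\log\alpha)}<\alpha$ almost surely. So the bound of Theorem~\ref{thm:bound} is attained for every such $\alpha$, and $\sqrt{d-1}$ in \textup{(i)} cannot be lowered.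
\end{enumerate}
\end{corollary}

\begin{proof}
Part (i) holds because $\Phi(A)=A$ for $A\ge\frac12$, and the inequality in (ii) because $\Phi(A)>A/2$. For (iii) let $A=\log\alpha\in(0,\frac12)$ and $\kappa=A/(1-2A)$. Then $1+2\kappa=\frac1{1-2A}$ and $2+2\kappa=\frac{2(1-A)}{1-2A}$, so $\frac\kappa{1+2\kappa}=A$ and $B=\frac\kappa{2+2\kappa}=\Phi(A)<A$. The tree of Theorem~\ref{thm:construction} satisfies
\[B\ge\underline\gamma(T)\ge\Phi(\overline\gamma(T))\ge\Phi(A)=B ,\]
so $\underline\gamma(T)=B$ and, as $\Phi$ is strictly increasing, $\overline\gamma(T)=A$. Finally $\Phi(A)/A\to\frac12$ as $A\to0$, so by (iii) no exponent larger than $\frac12$ can be used in (ii).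
\end{proof}

Both theorems come from one picture, which Section~\ref{sec:hub} works out on a finite graph. Section~\ref{sec:construction} proves Theorem~\ref{thm:construction}, and Sections~\ref{sec:edges} and~\ref{sec:bound} prove Theorem~\ref{thm:bound}. The two proofs are independent of each other.

\section{Unimodular trees: basic facts}\label{sec:prelim}

Measurability refers to the $\sigma$-field on isomorphism classes of rooted (or doubly rooted) graphs generated by the events that the ball of a given radius about the root, with its marked vertices, is isomorphic to a given finite graph. An event is \emph{invariant} if it does not depend on the root. The total variation distance of two laws is $\sup_Q|\nu(Q)-\nu'(Q)|$; conditioning a law on an event of probability at least $1-\varepsilon$ moves it by at most $\varepsilon$.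

A \emph{non-backtracking walk} (NB walk) is a walk that never traverses an edge and then immediately traverses it back. In a tree the NB walks are the geodesics. Let $\Gamma$ be a finite simple graph. Its \emph{universal cover} $T_\Gamma$ is the tree with a covering map onto $\Gamma$, that is, a map on vertices that sends the neighbors of each vertex bijectively onto the neighbors of its image; degrees are preserved, and the deck transformations act transitively on each fiber. If $\tilde v$ is a lift of $v$, then the vertices of $T_\Gamma$ at distance $n$ from $\tilde v$ correspond to the NB walks of length $n$ from $v$, and two vertices are adjacent when one walk extends the other by a step. Let $w_n(v)$ be the number of these walks. A finite cover of $\Gamma$ has the same NB walks, by lifting, and hence the same numbers $w_n$.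

\begin{lemma}\label{lem:basic}
\begin{enumerate}
\item[(a)] A unimodular random rooted graph conditioned on an invariant event of positive probability is unimodular.
\item[(b)] If $(G,o)$ is unimodular and $\mathbb P((G,o)\in Q)=0$, then almost surely no vertex $x$ has $(G,x)\in Q$.
\item[(c)] If $o$ is uniform on the vertices of a finite graph $\Gamma$, then $(T_\Gamma,\tilde o)$ is unimodular.
\item[(d)] Let $\nu_i,\nu$ be laws of rooted graphs with degrees at most $d$, such that for each $\rho$ the law of $B(o,\rho)$ under $\nu_i$ converges to its law under $\nu$. If every $\nu_i$ is unimodular, then so is $\nu$.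
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Apply \eqref{eq:mtp} to $f$ times the indicator of the event.

(b) Let $f(G,x,y)=1$ if $(G,x)\in Q$ and $0$ otherwise. The root almost surely sends nothing, and it receives the number of vertices $x$ with $(G,x)\in Q$.

(c) For an NB walk $\gamma$ in $\Gamma$ put $f(\gamma)=f(T_\Gamma,x,y)$, where $x$ and $y$ are the start and the end of a lift of $\gamma$; by the deck transformations this does not depend on the lift. The two sides of \eqref{eq:mtp} are $|V(\Gamma)|^{-1}\sum_\gamma f(\gamma)$ and $|V(\Gamma)|^{-1}\sum_\gamma f(\gamma^{-1})$, and reversal $\gamma\mapsto\gamma^{-1}$ is a bijection of the set of NB walks.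

(d) This is the closure of unimodularity under local weak limits \cite{BS,AL}; we recall the reason. For each $k$ the two sides of \eqref{eq:mtp} define two finite measures on doubly rooted graphs $(G,x,y)$ with $\operatorname{dist}(x,y)=k$. On an event that specifies $B(x,\rho)$ with its two marked vertices, $\rho\ge k$, both measures are determined by the law of $B(o,\rho+k)$, so their equality passes to the limit. These events, with the empty set, are closed under intersection and generate the $\sigma$-field.
\end{proof}

\section{A hub, worked by hand}\label{sec:hub}

Let $d=3$, so $\beta=2$. Take the rooted binary tree of depth $m$. Join each of its $2^m$ leaves $\ell$ by a path of length $m$ to a new vertex $x_\ell$, and attach a triangle at each $x_\ell$. The resulting graph $H_m$ has degrees in $\{2,3\}$; it is the graph of Figure~\ref{fig:hub} with $L=m$ and triangles as ovals. We call the binary tree the \emph{hub} and count NB walks from $x=x_\ell$.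

\emph{The burst.} Walk $m$ steps to the leaf $\ell$, $m$ steps up to the root and $m$ steps down the other side. This gives $2^{m-1}$ walks of length $3m$, so $\frac1{3m}\log|B(\tilde x,3m)|$ is at least about $\frac13$.

\emph{The long run.} To branch again at the same rate, the walk must descend a path, turn around the triangle and climb back. A round trip from $x_\ell$ through the root to some $x_{\ell'}$ and around its triangle takes $4m+3$ steps and offers at least $2^{m-1}$ choices, so the exponent of $T_{H_m}$ is at least $\frac{m-1}{4m+3}$. It is not much larger. Give a walk the weight $z^{\text{length}}$ with $2^{-1/2}<z<2^{-1/4}$. From $x_\ell$ there are $2^{i-1}$ crossings of length $2m+2i$ to vertices $x_{\ell'}$, for $1\le i\le m$; their total weight is at most $m(2z^4)^m$, which tends to $0$. The turns around a triangle have total weight $2z^3/(1-z^3)$. An NB walk alternates between crossings and turns, up to an initial and a final piece of bounded total weight, so $\sum_nw_nz^n<\infty$ for large $m$. The exponent of $T_{H_m}$ therefore tends to $\frac14$.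

The first passage through the hub pays for the long path once, and every later passage pays for it twice. With depth $m$, path length $L$ and $\kappa=m/L$, the two rates are $\frac m{L+2m}=\frac\kappa{1+2\kappa}$ and $\frac m{2L+2m}=\frac\kappa{2+2\kappa}$, the numbers $A$ and $B$ of Theorem~\ref{thm:construction}.

The example has two defects. It has one burst only, and its growth exists by the argument of Section~\ref{sec:intro}. And a uniform vertex of $H_m$ lies deep inside one of the paths, so the local limit as $m\to\infty$ is a line. Both are repaired by recursion: the triangles are replaced by pieces that look locally like the graph of the previous stage. A piece must have many more than $L$ vertices, so that a typical vertex lies in a piece, and diameter much smaller than $L$, so that every vertex of a piece sees the burst at radius about $L+2m$.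

The example also shows why the lower exponent cannot be pushed below $\frac14=\Phi(\frac13)$. The burst is seen from all the $x_\ell$ because they share the hub, and a shared hub can be entered from one $x_\ell$, left toward another, and entered again. Theorem~\ref{thm:bound} says that mass transport forces such round trips in every unimodular tree without leaves.

\section{Trees whose growth does not exist}\label{sec:construction}

Fix $\kappa,A,B$ as in Theorem~\ref{thm:construction}; note that $B<\frac12$. For $\kappa'>0$ put $A_{\kappa'}=\frac{\kappa'}{1+2\kappa'}$ and $B_{\kappa'}=\frac{\kappa'}{2+2\kappa'}$; both are continuous and strictly increasing in $\kappa'$. The class of graphs that the recursion preserves is the following. A finite simple graph $\Gamma$ is \emph{admissible} if its degrees lie in $[2,d]$, it has a vertex of degree $2$ and a vertex of degree at least $3$, and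
\begin{equation}\label{eq:G}
\max_v\sum_{n\ge0}w_n(v)z^n<\infty\qquad\text{for some } z>\beta^{-B}.
\end{equation}
We may decrease $z$, so we take $z<1$. If $Z$ is the maximum in \eqref{eq:G}, then $w_n(v)\le Zz^{-n}$ and $|B(\tilde v,N)|\le Z(N+1)z^{-N}$. Hence
\begin{equation}\label{eq:slow}
|B_{T_\Gamma}(\tilde v,N)|\le\beta^{BN}\quad\text{for all }v\text{ and all large }N .
\end{equation}
Admissible graphs exist. Join two vertices by three disjoint paths of length $c\ge2$. An NB walk has at most $3$ choices at its first step, and after that it has $2$ choices at most once in every $c$ steps. So $w_n\le3\cdot2^{n/c+1}$, and \eqref{eq:G} holds as soon as $2^{1/c}<\beta^B$.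

The next lemma adds a burst at a large scale without disturbing what a typical vertex sees at small scales and without losing \eqref{eq:G}. The burst is built with a ratio $\kappa'<\kappa$, because \eqref{eq:G} requires the long-run rate $B_{\kappa'}$ of the new hub to be strictly below $B$.

\begin{lemma}\label{lem:step}
Let $\Gamma$ be admissible, $0<\kappa'<\kappa$, $\varepsilon>0$ and $R\in\mathbb N$. There are an admissible graph $\Gamma'$, a set $V^*\subset V(\Gamma')$ with $|V^*|\ge(1-\varepsilon)|V(\Gamma')|$, a map $\pi\colon V^*\to V(\Gamma)$ and an integer $n\ge R$ such that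
\begin{enumerate}
\item[(i)] for $o\in V^*$ the balls of radius $R$ about $\tilde o$ in $T_{\Gamma'}$ and about a lift of $\pi(o)$ in $T_\Gamma$ are isomorphic as rooted graphs;
\item[(ii)] the image under $\pi$ of the uniform law on $V^*$ is within total variation $\varepsilon$ of the uniform law on $V(\Gamma)$;
\item[(iii)] $|B_{T_{\Gamma'}}(\tilde o,n)|\ge\beta^{(A_{\kappa'}-\varepsilon)n}$ for all $o\in V^*$.
\end{enumerate}
\end{lemma}

\begin{proof}
\emph{The pieces.} A finite cover of $\Gamma$ has the same NB walks as $\Gamma$, so it is the natural candidate for a piece; we need covers whose volume is much larger than their diameter. Unwinding one cycle $r$ times gives volume and diameter both of order $r$. Unwinding two independent cycles gives volume $r^2$ and diameter of order $r$, and this is where the vertex of degree at least $3$ is used. The number of edges of $\Gamma$ minus the number of vertices is $\frac12\sum_v(\deg v-2)>0$, so a spanning tree $\tau$ of $\Gamma$ misses at least two edges $f_1,f_2$; orient them. Let $\hat\Gamma$ have vertex set $V(\Gamma)\times(\mathbb Z/r)^2$. An edge $uv$ other than $f_1,f_2$ lifts to the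 edges $(u,g)(v,g)$; the edge $f_1=(u\to v)$ lifts to $(u,g)(v,g+(1,0))$, and $f_2=(u\to v)$ lifts to $(u,g)(v,g+(0,1))$. This is a simple graph covering $\Gamma$, with $r^2|V(\Gamma)|$ vertices. To go from $(u,g)$ to $(v,g')$, cross fewer than $2r$ lifts of $f_1,f_2$ to correct the second coordinate, and move inside copies of $\tau$ before, between and after these crossings. So $\hat\Gamma$ is connected with diameter at most $(2r+1)|V(\Gamma)|$.

\emph{The graph $\Gamma'$.} Let $m$ be large, $L=\lceil m/\kappa'\rceil$ and $r=\lceil L^{2/3}\rceil$. Let $x_0\in V(\Gamma)$ have degree $2$. Take the rooted tree of depth $m$ in which every non-leaf has $\beta$ children; it has $M=\beta^m$ leaves. Join each leaf $\ell$ by a path of length $L$ to the vertex $x_\ell=(x_0,0)$ of its own copy $\hat\Gamma_\ell$ of $\hat\Gamma$ (Figure~\ref{fig:hub}). Let $\Sigma\subset\Gamma'$ be the tree formed by the hub and the $M$ paths, including the $x_\ell$. The graph $\Gamma'$ is connected and simple. The root has degree $d-1\ge2$, the other non-leaves of the hub have degree $d$, the leaves $\ell$ and the inner vertices of the paths have degree $2$, and the $x_\ell$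 have degree $3\le d$ because $x_0$ has degree $2$. So the degree conditions hold.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.85]
\fill (0,0) circle (2pt);
\foreach \x in {-2,2}{\draw (0,0)--(\x,-0.8); \fill (\x,-0.8) circle (2pt);}
\foreach \x/\y in {-3/-2,-1/-2,1/2,3/2}{
  \draw (\y,-0.8)--(\x,-1.6); \fill (\x,-1.6) circle (2pt);
  \draw[dashed] (\x,-1.6)--(\x,-3); \fill (\x,-3) circle (2pt);
  \draw (\x,-3.6) ellipse (0.7 and 0.6);
  \node at (\x,-3.65) {$\hat\Gamma$};}
\node[left] at (-3,-1.6) {$\ell$};
\node[above left] at (-3,-3) {$x_\ell$};
\draw[<->] (4.3,0)--(4.3,-1.55) node[midway,right]{$m$};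
\draw[<->] (4.3,-1.65)--(4.3,-3) node[midway,right]{$L$};
\end{tikzpicture}
\caption{The graph $\Gamma'$ for $d=3$, $m=2$: a hub of depth $m$, whose leaves are joined by paths of length $L$ to copies of a cover $\hat\Gamma$ with many more than $L$ vertices and diameter much smaller than $L$.}
\label{fig:hub}
\end{figure}

\emph{Condition \eqref{eq:G} for $\Gamma'$.} Let $z_0\in(\beta^{-B},1)$ satisfy \eqref{eq:G} for $\Gamma$. Choose $B''$ with $\max(B_{\kappa'},-\log z_0)<B''<B$ and put $z=\beta^{-B''}$, so that $\beta^{-B}<z<z_0$. Let $Z=\max_v\sum_nw_n(v)z^n$, computed in $\Gamma$ or equivalently in $\hat\Gamma$; then $1\le Z<\infty$, and $Z$ does not depend on $m$. The weight of a walk is $z^{\text{length}}$.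

Cut an NB walk in $\Gamma'$ into maximal segments with edges in $\Sigma$ and maximal segments with edges in a copy of $\hat\Gamma$; the two kinds alternate. A $\Sigma$-segment is a geodesic of $\Sigma$. If it is neither the first nor the last segment, it is a \emph{crossing}: it joins some $x_\ell$ to some $x_{\ell'}$ with $\ell'\ne\ell$. At most $\beta^i$ vertices $x_{\ell'}$ lie at distance $2L+2i$ from $x_\ell$, for $1\le i\le m$. Since $\beta z^2=\beta^{1-2B''}>1$, the total weight of the crossings from $x_\ell$ is at most
\[\chi=\sum_{i=1}^m\beta^iz^{2L+2i}\le m\,\beta^{m-2(L+m)B''}.\]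
The inequality $m\le\kappa'L$ is equivalent to $m\le\frac{\kappa'}{1+\kappa'}(L+m)=2(L+m)B_{\kappa'}$. Hence $\chi\le m\beta^{-2(L+m)(B''-B_{\kappa'})}\to0$ as $m\to\infty$.

An NB walk with $s$ crossings $\sigma_1,\dots,\sigma_s$ has the form $\alpha\,\gamma_0\,\sigma_1\gamma_1\cdots\sigma_s\gamma_s\,\alpha'$, where $\alpha,\alpha'$ are geodesics of $\Sigma$ or trivial walks and each $\gamma_i$ is an NB walk in a copy of $\hat\Gamma$ or a trivial walk. From a given starting vertex the choices of $\alpha$ or $\alpha'$ have total weight at most $|V(\Sigma)|$, because $z<1$, and those of $\gamma_i$ at most $Z$. Therefore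
\[\sum_nw_n^{\Gamma'}(v)z^n\le|V(\Sigma)|^2Z\sum_{s\ge0}(\chi Z)^s<\infty\]
once $\chi Z<1$, which holds for large $m$. So $\Gamma'$ is admissible.

\emph{Properties \textup{(i)} and \textup{(ii)}.} Let $V^*$ be the set of vertices of the copies $\hat\Gamma_\ell$ at distance at least $R$ from their $x_\ell$, and let $\pi$ be the covering projection. An NB walk of length at most $R$ from $o\in V^*\cap\hat\Gamma_\ell$ can reach $x_\ell$ only at its last step, so it uses only edges of $\hat\Gamma_\ell$. These walks correspond to the NB walks from $\pi(o)$ in $\Gamma$, which gives (i). The hub has at most $2M$ vertices and the paths have $M(L-1)$ inner vertices, so at most $M(L+1)$ vertices lie outside the copies. In each copy at most $d^{R}$ vertices are within distance less than $R$ of $x_\ell$. Each copy has at least $r^2\ge L^{4/3}$ vertices, so the proportion of vertices of $\Gamma'$ outside $V^*$ is at most $(L+1+d^R)/L^{4/3}$, which is below $\varepsilon$ for large $m$. The uniform law on the union of the copies projects exactly onto the uniform law on $V(\Gamma)$, and conditioning it on $V^*$ moves it by at most $\varepsilon$. This gives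 (ii).

\emph{Property \textup{(iii)}.} From $o\in\hat\Gamma_\ell$ follow a geodesic to $x_\ell$, the path to $\ell$, the hub up to the root, and then go down to any leaf below another child of the root. These are $\beta^m-\beta^{m-1}\ge\frac12\beta^m$ distinct NB walks of length at most $n=L+2m+(2r+1)|V(\Gamma)|$. As $m\to\infty$ we have $n=L+2m+o(L)$ and $m/L\to\kappa'$, so $\frac1n\log(\frac12\beta^m)\to A_{\kappa'}$ and $n\to\infty$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:construction}]
We apply the lemma repeatedly, each time protecting a radius so large that it contains both the last burst and the return to slow growth after it. Let $\kappa_i\uparrow\kappa$ with $0<\kappa_i<\kappa$, let $\varepsilon_i=4^{-i}$, let $\Gamma_0$ be admissible and $R_0=N_0=1$. Given $\Gamma_{i-1},R_{i-1},N_{i-1}$, put $R_i=\max(N_{i-1},R_{i-1}+1)$ and apply Lemma~\ref{lem:step} to $\Gamma_{i-1}$ with $(\kappa_i,\varepsilon_i,R_i)$. This gives $\Gamma_i$ and $n_i\ge R_i$. By \eqref{eq:slow} choose $N_i\ge n_i$ with $|B_{T_{\Gamma_i}}(\tilde v,N_i)|\le\beta^{BN_i}$ for all $v$.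

Let $\nu_i$ be the law of $(T_{\Gamma_i},\tilde o)$ with $o$ uniform on $V(\Gamma_i)$; it is unimodular by Lemma~\ref{lem:basic}(c). For $\rho\le R_i$ the laws of $B(o,\rho)$ under $\nu_i$ and $\nu_{i-1}$ differ by at most $2\varepsilon_i$ in total variation: conditioning on $V^*$ costs $\varepsilon_i$, and (i) and (ii) cost another $\varepsilon_i$. Since $R_i\to\infty$ and $\sum\varepsilon_i<\infty$, the law of $B(o,\rho)$ converges for each $\rho$. The limits are consistent and define the law $\nu$ of a random rooted tree $(T,o)$ with degrees in $[2,d]$, which is unimodular by Lemma~\ref{lem:basic}(d). For $\rho\le R_{i+1}$ the laws of $B(o,\rho)$ under $\nu$ and $\nu_i$ differ by at most $\delta_i=2\sum_{j>i}\varepsilon_j$. As $n_i\le N_i\le R_{i+1}$,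
\[\nu\big(|B(o,n_i)|<\beta^{(A_{\kappa_i}-\varepsilon_i)n_i}\big)\le\varepsilon_i+\delta_i,\qquad\nu\big(|B(o,N_i)|>\beta^{BN_i}\big)\le\delta_i .\]
These bounds are summable, so by the Borel--Cantelli lemma almost surely only finitely many of the events occur. Since $n_i,N_i\to\infty$ and $A_{\kappa_i}-\varepsilon_i\to A$, we get $\overline\gamma(T)\ge A$ and $\underline\gamma(T)\le B$.

It remains to count ends. As $T$ has no leaves, each vertex of the sphere $S(o,n)$ lies on a ray from $o$, and rays through different vertices of the sphere are different. So the number of ends is at least $\sup_n|S(o,n)|$, which is infinite because $\overline\gamma(T)>0$.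
\end{proof}

\section{Directed edges and their cones}\label{sec:edges}

From now on $(T,o)$ is as in Theorem~\ref{thm:bound}. Growth in a tree is carried by NB paths, whose natural state is a directed edge, so we transfer \eqref{eq:mtp} from vertices to directed edges.

A directed edge $e$ has a tail $e^-$, a head $e^+$ and a reversal $\bar e$. An \emph{NB path with $k$ steps} is a sequence $e_0,\dots,e_k$ of directed edges with $e_{i+1}^-=e_i^+$ and $e_{i+1}\ne\bar e_i$; in a tree there is at most one NB path from one directed edge to another. Let $S_k(e)$ be the set of edges reached from $e$ in $k$ steps, $s_k(e)=|S_k(e)|$, and call $\bigcup_kS_k(e)$ the \emph{cone} of $e$. Then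
\[e'\in S_k(e)\iff\bar e\in S_k(\bar{e'}),\qquad1\le s_k(e)\le\beta^k,\qquad|S(o,n+1)|=\sum_{e^-=o}s_n(e).\]
The first relation shows that at most $\beta^k$ edges have a given edge $k$ steps ahead of them.

Let $X$ be the space of isomorphism classes of pairs $(T,e)$, and define the measure $\mu$ on $X$ by $\int g\,d\mu=\mathbb E\sum_{e^-=o}g(T,e)$, so that $\mu(X)\le d$. A measurable subset of $X$ is identified with the corresponding set of edges in each tree. Applying \eqref{eq:mtp} to $\sum_{e^-=x,\,e'^-=y}f(T,e,e')$ gives
\begin{equation}\label{eq:edge}
\int\sum_{e'}f(e,e')\,d\mu(e)=\int\sum_{e'}f(e',e)\,d\mu(e)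
\end{equation}
for invariant measurable $f\ge0$. We use \eqref{eq:edge} as a double counting rule. For an invariant measurable family of tuples $(e_1,\dots,e_s)$ of edges of $T$, its \emph{mass} is the $\mu$-integral over $e$ of the number of tuples with $e_1=e$. By \eqref{eq:edge}, applied to the number of tuples with $e_1=e$ and $e_a=e'$, the mass is the same when computed from any other coordinate $e_a$. By Lemma~\ref{lem:basic}(b), a property of $\mu$-almost every edge holds almost surely for all edges of $T$.

\begin{lemma}\label{lem:cone}
Almost surely $\liminf_k\frac1k\log s_k(e)>0$ for every directed edge $e$ of $T$. In particular $\overline\gamma(T)\ge\underline\gamma(T)>0$.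
\end{lemma}

\begin{proof}
Call $e$ \emph{terminal} if the head of every edge in its cone has degree $2$. We show first that there are no terminal edges, and then that the cone of almost every non-terminal edge grows exponentially.

Call a ray \emph{bare} if its first vertex has degree at least $3$ and all its other vertices have degree $2$. If $e$ is terminal, walk backward from $e$ through vertices of degree $2$. Since $T$ has more than two ends it is not a line, so the walk meets a vertex of degree at least $3$, which starts a bare ray. Let every vertex of a bare ray other than the first send mass $1$ to the first vertex. A vertex $x$ sends at most $1$: it sends only if the component of $x$ among the vertices of degree $2$ is a one-sided infinite path, and that path determines the bare ray. The first vertex of a bare ray receives infinite mass. By \eqref{eq:mtp} the root is almost surely not such a vertex, and by Lemma~\ref{lem:basic}(b) there are no bare rays, hence no terminal edges.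

Consider the NB random walk $e_0,e_1,\dots$ in which $e_{i+1}$ is uniform on $S_1(e_i)$; it is defined because there are no leaves. It preserves $\mu$: by \eqref{eq:edge},
\[\int\sum_{e'\in S_1(e)}\frac{g(e')}{\deg(e^+)-1}\,d\mu(e)=\int g(e)\sum_{e'':\,e\in S_1(e'')}\frac1{\deg(e^-)-1}\,d\mu(e)=\int g\,d\mu ,\]
since $e$ has exactly $\deg(e^-)-1$ predecessors. Let $\mathbb P_e$ be the law of the walk from $e$; then $\mathbb P_\mu=\int\mathbb P_e\,d\mu(e)$ is a finite shift-invariant measure on sequences in $X$. Put $\varphi(e)=\log(\deg(e^+)-1)\in[0,1]$. A path $e_0,\dots,e_k$ has probability $\prod_{i<k}\beta^{-\varphi(e_i)}$, so $s_k(e)=\mathbb E_e\prod_{i<k}\beta^{\varphi(e_i)}$, and Jensen's inequality gives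
\[\frac1k\log s_k(e)\ge\mathbb E_e\Big[\frac1k\sum_{i<k}\varphi(e_i)\Big].\]
By Birkhoff's ergodic theorem the averages converge $\mathbb P_\mu$-almost everywhere to a shift-invariant function $\varphi^*\ge0$, and $\int_I\varphi^*\,d\mathbb P_\mu=\int_I\varphi(e_i)\,d\mathbb P_\mu$ for every shift-invariant event $I$ and every $i$. By bounded convergence the right side above tends to $\mathbb E_e\varphi^*$ for $\mu$-almost every $e$. Taking $I=\{\varphi^*=0\}$ shows that $\varphi(e_i)=0$ for all $i$, almost everywhere on $I$. So for $\mu$-almost every $e$ with $\mathbb E_e\varphi^*=0$, the walk from $e$ almost surely meets only heads of degree $2$; as it visits each edge of the cone with positive probability, $e$ is terminal. Hence $\mathbb E_e\varphi^*>0$ for $\mu$-almost every $e$. The last claim follows from $|B(o,k+1)|\ge s_k(e)$ for $e^-=o$.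
\end{proof}

\section{Round trips and the lower exponent}\label{sec:bound}

Theorem~\ref{thm:bound} follows from a quantitative statement about trees whose upper exponent is almost constant.

\begin{proposition}\label{prop:main}
Let $q\ge1$ be an integer, $\varepsilon=q^{-2}$ and $16/q<A\le1$. Let $(T,o)$ be as in Theorem~\ref{thm:bound}, with $|\overline\gamma(T)-A|<\varepsilon/2$ almost surely. Then $\underline\gamma(T)\ge\Phi(A)-29/q$ with positive probability.
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:bound}]
By Lemma~\ref{lem:cone}, $0<\overline\gamma\le1$ almost surely. Suppose that $\underline\gamma<\Phi(\overline\gamma)$ with positive probability. Then for some $a_0,\xi>0$ the event $\{\overline\gamma\ge a_0,\ \underline\gamma<\Phi(\overline\gamma)-\xi\}$ has positive probability. Choose $q$ with $16/q<a_0$ and $30/q\le\xi$. Finitely many intervals $(A-\varepsilon/2,A+\varepsilon/2)$ with $A\in[a_0,1]$ cover $[a_0,1]$, so for one such $A$ the invariant event $\{|\overline\gamma-A|<\varepsilon/2,\ \underline\gamma<\Phi(\overline\gamma)-\xi\}$ has positive probability. Condition on it; the result is unimodular by Lemma~\ref{lem:basic}(a).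 Since $\Phi$ is $2$-Lipschitz, now $\underline\gamma<\Phi(A)+\varepsilon-\xi\le\Phi(A)-29/q$ almost surely, which contradicts Proposition~\ref{prop:main}.
\end{proof}

The rest of the section proves Proposition~\ref{prop:main}. We describe the plan, ignoring factors $\beta^{o(n)}$. At a suitable scale $n$ a set $E$ of edges, the \emph{sources}, of measure at least $n^{-2}$ sees a burst: $s_n(e)\approx\beta^{An}$. Since $\mu$ is finite, double counting shows that a typical edge reached in $n$ steps is reached from about $\beta^{An}$ sources. So paths from different sources merge, as they do in a hub. Let $j$ be the last time at which substantial merging occurs. An edge $w$ met at time $j$, a \emph{junction}, is $j$ steps ahead of $u\approx\beta^{An}$ sources; if it has $\sigma$ descendants at time $n$, then each source has $G\approx\beta^{An}/\sigma$ junctions. A round trip goes from a source almost to one of its junctions, comes back along another branch to another source, and turns around. It takes about $2j$ steps and offers about $uG$ choices, and $\sigma\le\min(\beta^{An},\beta^{n-j})$. Repeating it forever gives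
\[\underline\gamma\gtrsim\frac{2A-\min\{A,1-x\}}{2x},\qquad x=\frac jn ,\]
and this is at least $\Phi(A)$ for all $x\in(0,1]$. In $T_{H_m}$, take as sources the first edges of the paths from the $x_\ell$ to the hub. An edge entering the root is $2m-1$ steps ahead of $2^{m-1}$ sources and has $2^{m-1}$ edges $m$ steps ahead; so $x\approx\frac23$, $u=\sigma\approx\beta^{An}$ with $A=\frac13$, $G=1$, and the bound is $\frac14$.

\subsection{The scale and the sources}

Put
\[h=13\varepsilon,\qquad C=(q^2+1)^{2(q+1)},\]
and note that $3\varepsilon+qh\le16/q<A$. For $n\in q\mathbb N$ let $k=\lfloor\varepsilon n\rfloor$ and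
\[E_n=\big\{e:\ \beta^{(A-\varepsilon)n}\le s_n(e)\le\beta^{(A+\varepsilon)n},\ \ s_k(\bar e)\ge n^4\big\}.\]
The last condition asks for a little growth behind $e$; it will let us turn around.

\begin{lemma}\label{lem:scale}
$\mu(E_n)\ge n^{-2}$ for infinitely many $n\in q\mathbb N$.
\end{lemma}

\begin{proof}
Almost surely $|B(o,n_0)|\ge\beta^{(A-\varepsilon/2)n_0}$ for infinitely many $n_0$. Let $n=q\lceil n_0/q\rceil$, so $n_0\le n<n_0+q$. Without leaves the sizes of the spheres about $o$ are nondecreasing, so $|B(o,n_0)|\le(n_0+1)|S(o,n+1)|\le(n_0+1)\,d\max_{e^-=o}s_n(e)$. Hence some $e$ with $e^-=o$ has $s_n(e)\ge\beta^{(A-\varepsilon/2)n_0}/(d(n_0+1))\ge\beta^{(A-\varepsilon)n}$ when $n_0$ is large. For all large $n$ every $e$ with $e^-=o$ has $s_n(e)\le|B(o,n+1)|\le\beta^{(A+\varepsilon)n}$ and, by Lemma~\ref{lem:cone}, $s_k(\bar e)\ge n^4$. So almost surely, for infinitely many $n\in q\mathbb N$, some edge with tail $o$ lies in $E_n$. This event has probability at most $\mu(E_n)$, so $\sum_n\mu(E_n)=\infty$ by the Borel--Cantelli lemma, and $\mu(E_n)<n^{-2}$ cannot hold for all large $n$.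
\end{proof}

Fix such an $n$, so large that
\begin{equation}\label{eq:large}
n\ge q^2,\qquad n^2\ge2dC,\qquad\beta^{\varepsilon n}\ge32\,dC^2n^2 .
\end{equation}
Write $E=E_n$ and $p=n/q$; note that $1\le k\le\varepsilon n$.

\subsection{Types and the last jump}

The quantities $u,\sigma,j$ of the plan vary from path to path. We make them uniform by observing paths at the times $0,p,2p,\dots,qp=n$, rounding on the exponential scale and using the pigeonhole principle. For an edge $v$ and $0\le i\le q$ let
\[U_i(v)=\#\{e\in E:\ v\in S_{ip}(e)\}\le\beta^n .\]
For $e\in E$ and $y\in S_n(e)$, with NB path $e=v_0,\dots,v_n=y$, the \emph{type} of $(e,y)$ is the list of integers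
\[\Big\lfloor\frac{\log U_i(v_{ip})}{\varepsilon n}\Big\rfloor,\quad\Big\lfloor\frac{\log s_{n-ip}(v_{ip})}{\varepsilon n}\Big\rfloor\qquad(0\le i\le q).\]
Each lies in $\{0,\dots,q^2\}$, so there are at most $C$ types. For $e\in E$ let $\tau(e)$ be the most frequent type among the $y\in S_n(e)$, with ties broken lexicographically; at least $s_n(e)/C$ of the $y$ have it. Choose a type $\tau$ such that $F=\{e\in E:\tau(e)=\tau\}$ satisfies $\mu(F)\ge\mu(E)/C\ge1/(Cn^2)$. There are numbers $u_i,\sigma_i\ge1$ such that pairs of type $\tau$ satisfy
\[u_i\le U_i(v_{ip})<u_i\beta^{\varepsilon n},\qquad\sigma_i\le s_{n-ip}(v_{ip})<\sigma_i\beta^{\varepsilon n}\qquad(0\le i\le q),\]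
and $u_0=1$ because $U_0(e)=1$ for $e\in E$.

Consider the pairs $(e,y)$ of type $\tau$ with $e\in F$. Counted from $e$, their mass is at least $\mu(F)\beta^{(A-\varepsilon)n}/C$. Counted from $y$, it is at most $d\,u_q\beta^{\varepsilon n}$, since an edge $y$ in such a pair belongs to at most $U_q(y)$ of them. By \eqref{eq:large},
\[u_q\ge\frac{\beta^{(A-2\varepsilon)n}}{dC^2n^2}\ge\beta^{(A-3\varepsilon)n}.\]
So the sequence $u_i$ climbs from $1$ to nearly $\beta^{An}$. Call $i\in\{1,\dots,q\}$ a \emph{jump} if $u_{i-1}\le u_i\beta^{-hn}$. Without jumps we would have $1=u_0>u_q\beta^{-qhn}\ge\beta^{(A-3\varepsilon-qh)n}>1$. Let $i$ be the last jump, and put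
\[j=ip,\qquad x=j/n\in(0,1],\qquad u=u_i,\qquad\sigma=\sigma_i .\]
A jump means that most sources behind $v_{ip}$ are not behind $v_{(i-1)p}$: they join the path during the last $p$ steps. Taking the last jump keeps $u$ large, since $u\ge u_q\beta^{-(q-i)hn}$. Also $\sigma\le s_{n-j}(v_j)$, which is at most $s_n(e)$ and at most $\beta^{n-j}$. Thus
\begin{equation}\label{eq:usigma}
u\ge\beta^{(A-3\varepsilon-qh)n},\qquad\sigma\le\beta^{(\min\{A,1-x\}+\varepsilon)n}.
\end{equation}

The set of \emph{junctions} is
\[W=\{v:\ u\le U_i(v)<u\beta^{\varepsilon n},\ \ \sigma\le s_{n-j}(v)<\sigma\beta^{\varepsilon n}\}.\]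
For $e\in F$ let $W(e)$ be the set of $v\in W\cap S_j(e)$ such that the edge $g$ at index $(i-1)p$ on the NB path from $e$ to $v$ satisfies $U_{i-1}(g)<u_{i-1}\beta^{\varepsilon n}$. Put $G_-=\beta^{(A-3\varepsilon)n}/\sigma$ and $G_+=\beta^{(A+\varepsilon)n}/\sigma$. Then
\begin{equation}\label{eq:G+-}
|W(e)|\ge G_-\quad(e\in F),\qquad|W\cap S_j(e)|\le G_+\quad(e\in E).
\end{equation}
For the first bound, if $(e,y)$ has type $\tau$ then $v_j\in W(e)$, each $v\in W(e)$ arises from fewer than $\sigma\beta^{\varepsilon n}$ edges $y$, and there are at least $\beta^{(A-\varepsilon)n}/C\ge\beta^{(A-2\varepsilon)n}$ such $y$. For the second, $\sigma|W\cap S_j(e)|\le\sum_{v\in S_j(e)}s_{n-j}(v)=s_n(e)$. The first bound shows that $\mu(W)>0$. Counting the pairs $(v,e)$ with $v\in W\cap S_j(e)$, $e\in E$, from both coordinates gives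
\begin{equation}\label{eq:muW}
u\,\mu(W)\le\int_WU_i\,d\mu=\int_E|W\cap S_j(e)|\,d\mu(e)\le G_+\,\mu(E).
\end{equation}

\subsection{Turning around}

A path that comes back from a junction to a source $e$ arrives as $\bar e$, facing away from the burst that $e$ sees. To continue it needs another source a short way ahead of $\bar e$; in $H_m$ the triangle provides it. Call $e,e'\in F$ \emph{partners} if $e'\in S_r(\bar e)$ for some $1\le r\le2k$. The relation is symmetric, since $e'\in S_r(\bar e)$ if and only if $e\in S_r(\bar{e'})$. Let $F_{\mathrm{out}}$ be the set of $e\in F$ that have a partner. We claim that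
\begin{equation}\label{eq:out}
\mu(F_{\mathrm{out}})\ge\frac1{2C}\,\beta^{-\varepsilon n}\mu(E).
\end{equation}
The reason is crowding: the sets $S_k(\bar e)$ with $e\in F$ are too large to be disjoint. Consider the pairs $(e,c)$ with $e\in F$ and $c\in S_k(\bar e)$, and let $N_c=|F\cap S_k(\bar c)|$ be the number of pairs with second coordinate $c$. The total mass is at least $\mu(F)n^4\ge n^2/C\ge2d$. The pairs with $N_c=1$, counted from $c$, have mass at most $d$. So the pairs with $N_c\ge2$ have mass at least $\frac12\mu(F)n^4\ge\frac12\mu(F)$.

For such a pair take $e'\ne e$ in $F\cap S_k(\bar c)$, and let $\bar c=c_0,\dots,c_k=e$ and $\bar c=c'_0,\dots,c'_k=e'$ be the NB paths. They agree up to some index $m<k$, and $c_{m+1}\ne c'_{m+1}$ have the same tail. Then $\bar c_k,\dots,\bar c_{m+1},c'_{m+1},\dots,c'_k$ is an NB path from $\bar e$ to $e'$ with $2(k-m)-1\in[1,2k]$ steps, so $e\in F_{\mathrm{out}}$. Each $e$ lies in at most $\beta^k\le\beta^{\varepsilon n}$ pairs. Hence $\mu(F_{\mathrm{out}})\beta^{\varepsilon n}\ge\frac12\mu(F)\ge\mu(E)/(2C)$.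

\subsection{A core of junctions}

A \emph{link} is a quadruple $(v,e,e',v')$ in which $e,e'\in F$ are partners, $v\in W(e)$ and $v'\in W(e')$. The reverse $(v',e',e,v)$ of a link is a link. Each edge is the first coordinate of boundedly many links. Counted from the second coordinate, the mass of all links is at least $\mu(F_{\mathrm{out}})G_-^2$ by \eqref{eq:G+-}. Define $\Delta$ by $\Delta\mu(W)=\mu(F_{\mathrm{out}})G_-^2$, so that a junction starts at least $\Delta$ links on average. By \eqref{eq:muW}, \eqref{eq:out} and $G_-^2/G_+=\beta^{(A-7\varepsilon)n}/\sigma$,
\begin{equation}\label{eq:Delta}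
\Delta\ge\frac{\mu(F_{\mathrm{out}})}{\mu(E)}\cdot\frac{uG_-^2}{G_+}\ge\frac1{2C}\cdot\frac u\sigma\,\beta^{(A-8\varepsilon)n}.
\end{equation}

An average is not enough, because the round trips must continue forever. We use the measure version of the fact that a graph of large average degree has a subgraph of large minimum degree. For measurable $W'\subset W$ and an edge $v$, let $\deg_{W'}(v)$ be the number of links $(v,e,e',v')$ with $v'\in W'$, and let $\Lambda(W')=\int_{W'}\deg_{W'}d\mu$ be the mass of the links with both ends in $W'$. Put
\[W_0=W,\qquad W_{m+1}=\{v\in W_m:\deg_{W_m}(v)\ge\Delta/4\},\qquad K=\bigcap_mW_m .\]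
A link counted in $\Lambda(W_m)$ but not in $\Lambda(W_{m+1})$ has $v$ or $v'$ in $W_m\setminus W_{m+1}$ and the other end in $W_m$. Those of the first kind have mass at most $\frac\Delta4\mu(W_m\setminus W_{m+1})$, and those of the second kind have the same mass, by reversal and \eqref{eq:edge}. Summing over $m$ gives $\Lambda(W_m)\ge\Delta\mu(W)-\frac\Delta2\mu(W)$ for all $m$. Each $v$ starts finitely many links, so $\deg_{W_m}(v)=\deg_K(v)$ for large $m$. By bounded convergence $\Lambda(K)\ge\frac\Delta2\mu(W)>0$. Therefore
\begin{equation}\label{eq:core}
\mu(K)>0,\qquad\deg_K(v)\ge\Delta/4\quad\text{for all }v\in K .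
\end{equation}

\subsection{Repeating the round trip}

With positive probability $T$ contains an edge of $K$; fix such a tree. A \emph{state} is a pair $(f,w)$ with $f\in F$ and $w\in K\cap W(f)$. A state exists: by \eqref{eq:core} there is a link with both ends in $K$, and its last two coordinates form a state. From a state $(f,w)$, each link $(w,e,f',w')$ with $w'\in K$ leads to a new state $(f',w')$, and there are at least $\Delta/4$ such links.

Two things can go wrong. The source $e$ may equal $f$, and then $f'$ is not ahead of $f$. And if the paths from $f$ and from $e$ to $w$ merge early, then the path from $f$ to $f'$ retains little information about $w$, and many choices of $w$ lead to the same edges. The jump excludes both. Let $f=a_0,\dots,a_j=w$ and $e=b_0,\dots,b_j=w$ be the NB paths, and $g=a_{(i-1)p}$. Call the link \emph{bad} if $b_{(i-1)p}=g$, and \emph{good} otherwise. In a bad link $g\in S_{(i-1)p}(e)$. Since $w\in W(f)$ and $i$ is a jump, the number of possible $e$ is at most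
\[U_{i-1}(g)<u_{i-1}\beta^{\varepsilon n}\le u\beta^{(\varepsilon-h)n}.\]
Each $e$ has at most $2k\beta^{2k}\le2k\beta^{2\varepsilon n}$ partners $f'$, and each $f'$ has at most $G_+$ choices of $w'$. With $h=13\varepsilon$, the number of bad links is at most
\[2k\,\frac u\sigma\,\beta^{(A+4\varepsilon-h)n}=2k\,\frac u\sigma\,\beta^{(A-9\varepsilon)n}\le\frac1{16C}\cdot\frac u\sigma\,\beta^{(A-8\varepsilon)n}\le\frac\Delta8 ,\]
by \eqref{eq:large} and \eqref{eq:Delta}. So every state has at least $\Delta/8$ good links.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.85]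
\draw[->,very thick] (0,0)--(0.5,0.5) node[midway,above left]{$f$};
\draw[dashed] (0.5,0.5)--(1.5,1.5);
\draw[->,very thick] (1.5,1.5)--(1.9,1.9) node[midway,above left]{$g$};
\draw[dashed] (1.9,1.9)--(2.5,2.5);
\fill (2.5,2.5) circle (2pt);
\draw[dashed] (2.5,2.5)--(2.5,3.1);
\draw[->,very thick] (2.5,3.1)--(2.5,3.7) node[midway,right]{$w$};
\draw[dashed] (2.5,2.5)--(4.5,0.5);
\draw[->,very thick] (5,0)--(4.5,0.5) node[midway,above right]{$e$};
\draw[dashed] (5,0)--(6.2,0);
\draw[->,very thick] (6.2,0)--(6.7,0.5) node[midway,below right]{$f'$};
\draw[dashed] (6.7,0.5)--(8.7,2.5)--(8.7,3.1);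
\draw[->,very thick] (8.7,3.1)--(8.7,3.7) node[midway,right]{$w'$};
\end{tikzpicture}
\caption{A good link $(w,e,f',w')$ from the state $(f,w)$. The paths from $f$ and from $e$ to $w$ both have $j$ steps and merge after $g$, within $p$ steps of $w$. The round trip runs from $f$ up to the merging vertex, down through the reversal of $e$, and on to the partner $f'$ of $e$.}
\label{fig:link}
\end{figure}

Take a good link (Figure~\ref{fig:link}) and let $l$ be the least index with $a_l=b_l$. NB paths in a tree are unique, so $a_s=b_s$ for all $s\ge l$, and therefore $(i-1)p<l\le j$. The edges $a_{l-1}\ne b_{l-1}$ have the same head, so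
\[f=a_0,\dots,a_{l-1},\ \bar b_{l-1},\dots,\bar b_0=\bar e\]
is an NB path with $2l-1$ steps. It continues from $\bar e$ to $f'$ in $r\in[1,2k]$ steps. So $f'$ is at most $2j+2k$ steps ahead of $f$. Moreover
\begin{equation}\label{eq:close}
w\in S_{j-l+1}(a_{l-1}),\qquad j-l+1\le j-(i-1)p=p .
\end{equation}

Fix a state $(f_0,w_0)$ and follow good links $t$ times. This gives at least $(\Delta/8)^t$ trajectories $(e_\lambda,f_\lambda,w_\lambda)_{1\le\lambda\le t}$, where $(w_{\lambda-1},e_\lambda,f_\lambda,w_\lambda)$ is the $\lambda$th link, with parameters $l_\lambda\in[1,j]$ and $r_\lambda\in[1,2k]$. We bound the number of trajectories with a given final edge $f_t$. The round trips concatenate to an NB path from $f_0$ to $f_t$ that passes through $\bar e_1,f_1,\bar e_2,f_2,\dots$ in this order, and this path is determined by $f_t$. The numbers $l_\lambda,r_\lambda$, for which there are at most $(2jk)^t$ choices, locate all $e_\lambda$ and $f_\lambda$ on it. For $1\le\lambda<t$, the edge $l_{\lambda+1}-1$ steps after $f_\lambda$ on the path is the edge $a_{l-1}$ of the next round trip, so by \eqref{eq:close} there are at most $\beta^p$ choices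 for $w_\lambda$. For $w_t\in S_j(f_t)$ there are at most $\beta^j$ choices. Distinct final edges lie in the cone of $f_0$, so they have distinct heads, within distance $t(2j+2k)+1$ of $f_0^-$. Hence
\[\big|B\big(f_0^-,\,t(2j+2k)+1\big)\big|\ge\beta^{-j}\Big(\frac\Delta{16jk\beta^p}\Big)^t\qquad(t\ge1).\]
These radii form an arithmetic progression and balls are nested, so letting $t\to\infty$ with $n$ fixed gives
\begin{equation}\label{eq:rate}
\underline\gamma(T)\ge\frac{\log\Delta-\log(16jk)-p}{2j+2k}.
\end{equation}

\subsection{Optimizing over the time of the jump}

Let $N(x)=2A-\min\{A,1-x\}$. By \eqref{eq:Delta} and \eqref{eq:usigma},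
\[\log\Delta\ge(N(x)-12\varepsilon-qh)\,n-\log(2C).\]
Here $12\varepsilon\le12/q$, $qh=13/q$, $p=n/q$, and $\log(2C)+\log(16jk)\le\log(32Cn^2)\le\varepsilon n\le n/q$ by \eqref{eq:large}. So the numerator in \eqref{eq:rate} is at least $(N(x)-27/q)\,n$, and the denominator is at most $(2x+2\varepsilon)n$.

\begin{lemma}\label{lem:opt}
For $0<A\le1$ and $0<x\le1$ we have $N(x)\ge\Phi(A)\max\{1,2x\}$.
\end{lemma}

\begin{proof}
First, $N(x)\ge A\ge\Phi(A)$. It remains to show that $N(x)/(2x)\ge\Phi(A)$. If $x\le1-A$, then $N(x)=A$ and $\frac{N(x)}{2x}\ge\frac A{2(1-A)}$, which equals $\Phi(A)$ for $A\le\frac12$ and is at least $A=\Phi(A)$ for $A\ge\frac12$. If $x\ge1-A$, then $\frac{N(x)}{2x}=\frac12+\frac{2A-1}{2x}$. For $A\ge\frac12$ this is smallest at $x=1$, where it equals $A$. For $A\le\frac12$ it is smallest at $x=1-A$, where it equals $\frac A{2(1-A)}$.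
\end{proof}

Let $y=\max\{1,2x\}$ and $\theta=27/q$. If $\Phi(A)y<\theta$, then $\Phi(A)-29/q<0$ and there is nothing to prove. Otherwise \eqref{eq:rate} and Lemma~\ref{lem:opt} give
\[\underline\gamma(T)\ge\frac{\Phi(A)y-\theta}{y+2\varepsilon}=\Phi(A)-\frac{2\varepsilon\Phi(A)+\theta}{y+2\varepsilon}\ge\Phi(A)-2\varepsilon-\theta\ge\Phi(A)-\frac{29}q .\]
This holds for every tree that contains an edge of $K$, an event of positive probability. Proposition~\ref{prop:main} is proved. \qed

\begin{remark}
The worst case in Lemma~\ref{lem:opt} for $A\le\frac12$ is $x=1-A$, where merging ends just in time for branching at the full rate $\beta$ to produce the whole burst. This is the hub, with $j=L+m$ and $n=L+2m$. If one uses only $N(x)\ge A$ and $x\le1$, one gets the weaker bound $A/2$; the improvement to $\Phi(A)$ comes from $\sigma\le\beta^{n-j}$, and this is how the value of $d$ enters the result.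
\end{remark}

\begin{remark}
In the proof of Theorem~\ref{thm:bound} the hypothesis on ends is used only to exclude the line, in Lemma~\ref{lem:cone}; for the line both exponents are $0$. The absence of leaves is used in Lemma~\ref{lem:cone}, which fails for an edge pointing to a leaf, and in the monotonicity of spheres in Lemma~\ref{lem:scale}. Through the condition $s_k(\bar e)\ge n^4$ it is what produces partners. The degree bound makes $\mu$ finite and the number of types bounded independently of $n$.
\end{remark}

\begin{thebibliography}{9}

\bibitem{AFH} Mikl\'os Abert, Miko{\l}aj Fr\k{a}czyk, Ben Hayes, \emph{Growth dichotomy for unimodular random rooted trees}, arXiv:2312.04611 (2023).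

\bibitem{AL} Aldous and Lyons, 2007.

\bibitem{BS} Benjamini and Schramm, 2001.

\end{thebibliography}
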